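\title{Associativity of the convolution of invariant Keisler measures in NIP theories}

\begin{abstract}
Let $T$ be an NIP theory and let $\bar m$ enumerate a small model $M$. The $M$-invariant global Keisler measures concentrated on the type of $\bar m$ carry a convolution product that extends the composition of elementary self-embeddings of $M$. We prove that this product is associative, with no countability assumption on the language or on $M$. The rightmost factor need not be invariant, and the product is continuous in the left variable. The obstacle in the uncountable case is an interchange of an integral with the infimum of an uncountable directed family of Borel functions. We avoid it by passing to a smooth extension of the measure induced by the rightmost factor, which produces a disintegration with a continuous kernel.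
\end{abstract}

\section{The convolution product and the main theorem}\label{sec:intro}

Let $M$ be a first-order structure enumerated by a tuple $\bar m$. An elementary embedding $f\colon M\to M$ is determined by the tuple $f(\bar m)$, and the tuples that arise are the tuples from $M$ with the same type over $\emptyset$ as $\bar m$. A global type extending $\mathrm{tp}(\bar m/\emptyset)$ can therefore be seen as a generalized embedding: it describes a copy of $M$ in some larger model, together with the position of that copy. A measure on such types is a random generalized embedding. Embeddings of $M$ can be composed, and measures on a semigroup can be convolved. The product studied here carries both operations over to $M$-invariant types and measures, and we ask whether associativity survives.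

\subsection*{Conventions}
Throughout, $T$ is a complete theory in a language $\mathcal L$, $\mathfrak C$ is a monster model of $T$, and $M\prec\mathfrak C$ is small. We use the monster model as follows: sets of size at most $|\mathcal L|+|M|+\aleph_0$ are small, every type in a small tuple of variables over a small set is realized in $\mathfrak C$, and two small tuples with the same type over a small set $A$ are conjugate under $\mathrm{Aut}(\mathfrak C/A)$. We assume that $T$ is \emph{NIP}: there are no formula $\varphi(x;w)$ and tuples $a_i$ $(i<\omega)$, $b_I$ $(I\subseteq\omega)$ in a model of $T$ with $\models\varphi(a_i;b_I)\Leftrightarrow i\in I$.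

We fix an enumeration $\bar m$ of $M$ and a tuple $\bar y$ of variables of the same length, $y_i$ corresponding to $m_i$. Bars mark tuples of this length; $x,z$ are finite tuples of variables and $a,c,d$ finite tuples of elements. A formula mentions finitely many variables. Every $\mathfrak C$-definable set in $\bar y$ has the form $\varphi(c;\bar y)$, and every formula over $M$ in $x$ has the form $\chi(x;\bar m)$, for $\mathcal L$-formulas $\varphi(x;\bar y)$, $\chi(x;\bar y)$. We write $\theta\vdash\theta'$ if the set defined by $\theta$ is contained in the set defined by $\theta'$.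

For a model $A$, the space $S_x(A)$ of complete types over $A$ is a Stone space whose clopen sets are the sets $[\theta]=\{q:\theta\in q\}$. A \emph{Keisler measure} over $A$ in $x$ is a finitely additive probability measure on the $A$-definable sets in $x$, that is, on the clopen algebra of $S_x(A)$; it is \emph{global} if $A=\mathfrak C$. The same definitions apply to $\bar y$. We use three textbook facts.
\begin{itemize}
\item[(M1)] A finitely additive probability measure on the clopen algebra of a Stone space extends uniquely to a regular Borel probability measure. The measure of a closed set $K$ is the infimum of the measures of the clopen sets $U\supseteq K$.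
\item[(M2)] If $h$ is a continuous map between compact Hausdorff spaces and $\nu$ is a regular Borel probability measure, then $h_*\nu$ is regular, and $\int f\,dh_*\nu=\int f\circ h\,d\nu$ for bounded Borel $f$.
\item[(M3)] (Dynkin) If a family of sets contains the whole space and is closed under complements and countable disjoint unions, and if it contains a family $\mathcal P$ closed under finite intersections, then it contains the $\sigma$-algebra generated by $\mathcal P$.
\end{itemize}
By (M1) we identify Keisler measures with regular Borel measures on type spaces, and types with Dirac measures. Spaces of Keisler measures carry the topology of pointwise convergence on formulas.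

\subsection*{The product}
Let $Y$ be the closed set of global types $r(\bar y)$ extending $\mathrm{tp}(\bar m/\emptyset)$. Let $\mathfrak M$ be the set of global Keisler measures $\mu$ in $\bar y$ with $\mu(\theta)=1$ for all $\theta\in\mathrm{tp}(\bar m/\emptyset)$; these are the regular Borel probability measures on $Y$. A measure $\mu\in\mathfrak M$ is \emph{$M$-invariant} if $\mu(\varphi(c;\bar y))=\mu(\varphi(\sigma(c);\bar y))$ for all $\varphi$, $c$ and $\sigma\in\mathrm{Aut}(\mathfrak C/M)$. We write $\mathfrak M^{\mathrm{inv}}$ for the set of invariant measures and $Y^{\mathrm{inv}}$ for the set of invariant types in $Y$. The product is built from two families of maps.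

For $\mu\in\mathfrak M^{\mathrm{inv}}$ and an $\mathcal L$-formula $\varphi(x;\bar y)$ define
\[
F_\mu^\varphi\colon S_x(M)\to[0,1],\qquad F_\mu^\varphi(q)=\mu(\varphi(a;\bar y))\quad\text{for any }a\models q .
\]
Invariance makes this independent of $a$: an invariant measure is a rule that assigns a number to a definable set once the position of its parameters over $M$ is known. Since $T$ is NIP, $F_\mu^\varphi$ is Borel. We take this fact from the setting of \cite{GHK} and use it without proof.

For $c\in\mathfrak C^x$ define $h_c\colon Y\to S_x(M)$ by
\[
\chi(x;\bar m)\in h_c(r)\iff\chi(c;\bar y)\in r .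
\]
To see what this means, let $A\supseteq c$ be small, let $\bar n\in\mathfrak C$ realize $r|_A$, and, using $\bar n\equiv\bar m$, pick $\sigma\in\mathrm{Aut}(\mathfrak C)$ with $\sigma(\bar n)=\bar m$. Then $\chi(c;\bar y)\in r$ iff $\models\chi(c;\bar n)$ iff $\models\chi(\sigma(c);\bar m)$. So
\begin{equation}\label{eq:h}
h_c(r)=\mathrm{tp}(\sigma(c)/M),\qquad F_\mu^\varphi(h_c(r))=\mu(\varphi(\sigma(c);\bar y)).
\end{equation}
Thus $h_c(r)$ is a well-defined complete type: it is the position of $c$ over the copy $\bar n$ of $M$, read through the identification of $\bar n$ with $\bar m$. The map $h_c$ is continuous because $h_c^{-1}[\chi(x;\bar m)]=[\chi(c;\bar y)]\cap Y$.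

\begin{definition}\label{def:conv}
For $\mu\in\mathfrak M^{\mathrm{inv}}$ and $\nu\in\mathfrak M$ put
\[
(\mu\ast\nu)(\varphi(c;\bar y))=\int_{S_x(M)}F_\mu^\varphi\,d(h_c)_*\nu=\int_Y F_\mu^\varphi(h_c(r))\,d\nu(r).
\]
\end{definition}

In words: draw a copy of $M$ according to $\nu$, move it back onto $M$, and evaluate $\mu$ on the moved set.

\begin{lemma}\label{lem:welldef}
For $\mu\in\mathfrak M^{\mathrm{inv}}$ and $\nu\in\mathfrak M$ we have $\mu\ast\nu\in\mathfrak M$. If $\nu$ is invariant, then so is $\mu\ast\nu$.
\end{lemma}

\begin{proof}
Let $D$, $D'$ be defined by $\varphi(c;\bar y)$, $\varphi'(c';\bar y)$. Fix $r\in Y$ and choose $\bar n,\sigma$ as in \eqref{eq:h} with $A\supseteq cc'$. The integrands at $r$ are $\mu(\sigma(D))$ and $\mu(\sigma(D'))$. They agree if $D=D'$. If $D\cap D'=\emptyset$, their sum is $\mu(\sigma(D\cup D'))$, the integrand for $\varphi(c;\bar y)\vee\varphi'(c';\bar y)$. If $D$ is defined by $\theta\in\mathrm{tp}(\bar m/\emptyset)$, then $\sigma(D)=D$ and the integrand is $1$. Integrating gives $\mu\ast\nu\in\mathfrak M$. If $\nu$ is invariant and $c\equiv_Mc'$, then $(h_c)_*\nu$ and $(h_{c'})_*\nu$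 give each $[\chi(x;\bar m)]$ the value $\nu(\chi(c;\bar y))=\nu(\chi(c';\bar y))$, so they are equal by (M1) and (M2).
\end{proof}

\begin{example}[Self-embeddings]\label{ex:emb}
For an elementary embedding $f\colon M\to M$ let $p_f=\mathrm{tp}(f(\bar m)/\mathfrak C)\in Y^{\mathrm{inv}}$. To compute $p_f\ast p_g$, take $\bar n=g(\bar m)$ in \eqref{eq:h}; then $\sigma^{-1}$ extends $g$. Hence $\varphi(c;\bar y)\in p_f\ast p_g$ iff $\models\varphi(\sigma(c);f(\bar m))$ iff $\models\varphi(c;g(f(\bar m)))$. So $p_f\ast p_g=p_{g\circ f}$. Since $\ast$ is affine in each variable (see Section~\ref{sec:proof}), on finite convex combinations of the $p_f$ it is the ordinary convolution of finitely supported measures on a semigroup, and it is associative there.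
\end{example}

\subsection*{The question and the answer}
The example suggests that $\ast$ is associative on $\mathfrak M^{\mathrm{inv}}$. The following is the problem from the paper \cite{GHK} of Gannon, Hoffmann and Krupi\'nski.

\medskip
\noindent\textbf{Problem.} \emph{Let $p\in Y^{\mathrm{inv}}$ and $\mu,\nu\in\mathfrak M^{\mathrm{inv}}$. Does $(p\ast\mu)\ast\nu=p\ast(\mu\ast\nu)$ hold for every NIP theory $T$ and every small model $M$?}
\medskip

Two facts are known from \cite{GHK}: the identity for all such $p,\mu,\nu$ implies that $\ast$ is associative on $\mathfrak M^{\mathrm{inv}}$, and the identity holds if $\mathcal L$ is countable and $|M|=\aleph_0$. The answer is yes in general. We prove a stronger statement directly: $p$ may be any invariant measure, and $\nu$ need not be invariant.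

\begin{theorem}\label{thm:main}
Let $T$ be NIP and $M\prec\mathfrak C$ small.
\begin{enumerate}
\item[(1)] For all $\kappa,\mu\in\mathfrak M^{\mathrm{inv}}$ and all $\nu\in\mathfrak M$,
\[(\kappa\ast\mu)\ast\nu=\kappa\ast(\mu\ast\nu).\]
In particular this holds for $\kappa=p\in Y^{\mathrm{inv}}$ and $\nu$ invariant.
\item[(2)] For each $\nu\in\mathfrak M$ the map $\mu\mapsto\mu\ast\nu$ is continuous on $\mathfrak M^{\mathrm{inv}}$. Hence $(\mathfrak M^{\mathrm{inv}},\ast)$ is a compact semigroup in which $\ast$ is continuous in the left variable and affine in each variable. It has the two-sided identity $e=\mathrm{tp}(\bar m/\mathfrak C)$.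
\end{enumerate}
\end{theorem}

Section~\ref{sec:difficulty} rewrites associativity as a disintegration identity, settles two easy cases, and isolates the obstacle. Sections~\ref{sec:smooth} and~\ref{sec:kernel} build a second disintegration that avoids it, and Section~\ref{sec:proof} proves the theorem.

\section{Two easy cases and the obstacle}\label{sec:difficulty}

Fix $\kappa,\mu\in\mathfrak M^{\mathrm{inv}}$, $\nu\in\mathfrak M$, a formula $\varphi(x;\bar y)$ and $c\in\mathfrak C^x$, and put
\[
\lambda=(h_c)_*\nu,\qquad\rho=(h_c)_*(\mu\ast\nu).
\]
For $q\in S_x(M)$ let $\mu_q=(h_a)_*\mu$ for any $a\models q$. This measure on $S_x(M)$ is determined by $\mu_q([\chi(x;\bar m)])=\mu(\chi(a;\bar y))=F_\mu^\chi(q)$, so it does not depend on $a$. By Definition~\ref{def:conv}, $F^\varphi_{\kappa\ast\mu}(q)=(\kappa\ast\mu)(\varphi(a;\bar y))=\int F_\kappa^\varphi\,d\mu_q$. The two sides of Theorem~\ref{thm:main}(1), evaluated at $\varphi(c;\bar y)$, are therefore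
\[
\int\Big(\int F_\kappa^\varphi\,d\mu_q\Big)d\lambda(q)\qquad\text{and}\qquad\int F_\kappa^\varphi\,d\rho .
\]
Associativity is thus the case $f=F_\kappa^\varphi$ of
\begin{equation}\label{eq:naive}
\int f\,d\rho=\int\Big(\int f\,d\mu_q\Big)d\lambda(q).
\end{equation}
For the indicator of a clopen set $[\chi(x;\bar m)]$, both sides of \eqref{eq:naive} equal $(\mu\ast\nu)(\chi(c;\bar y))=\int F_\mu^\chi\,d\lambda$. The whole question is to pass from clopen sets to one Borel function.

\subsection*{The case where $\nu$ is a type}
Here $\lambda$ is the Dirac measure at $q=h_c(\nu)$. The clopen case of \eqref{eq:naive} says that the regular measures $\rho$ and $\mu_q$ agree on clopen sets. So $\rho=\mu_q$, and \eqref{eq:naive} holds for all bounded Borel $f$. Explicitly, with $a\models q$,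
\begin{equation}\label{eq:typecase}
(\kappa\ast(\mu\ast\nu))(\varphi(c;\bar y))=\int F_\kappa^\varphi(h_a(r))\,d\mu(r)=(\kappa\ast\mu)(\varphi(a;\bar y))=((\kappa\ast\mu)\ast\nu)(\varphi(c;\bar y)).
\end{equation}

\subsection*{The countable case}
The Borel sets $D$ for which $q\mapsto\mu_q(D)$ is Borel and $\rho(D)=\int\mu_q(D)\,d\lambda(q)$ form a family closed under complements and, by monotone convergence, under countable disjoint unions. By (M3) it contains the $\sigma$-algebra generated by the clopen sets. If $\mathcal L$ and $M$ are countable, there are countably many clopen sets, every open set is a countable union of them, and this $\sigma$-algebra is the Borel $\sigma$-algebra. Approximation by simple functions gives \eqref{eq:naive}.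

\subsection*{The obstacle}
In general, the natural way to reach all Borel sets by (M3) is to start from the closed sets. For closed $K$, let $(\chi_j)$ list the formulas with $K\subseteq[\chi_j(x;\bar m)]$. By (M1), identity \eqref{eq:naive} for the indicator of $K$ reads
\begin{equation}\label{eq:swap}
\inf_j\int F_\mu^{\chi_j}\,d\lambda=\int\inf_jF_\mu^{\chi_j}\,d\lambda ,
\end{equation}
where the family is downward directed and may be uncountable. A family $(f_j)$ of functions is \emph{downward directed} if for all $j,j'$ there is $j''$ with $f_{j''}\le\min(f_j,f_{j'})$. For continuous functions the interchange is legitimate.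

\begin{lemma}[$\tau$-additivity]\label{lem:tau}
Let $\mu$ be a regular Borel probability measure on a compact Hausdorff space and $(f_j)$ a downward directed family of continuous functions with values in $[0,1]$. Then $f=\inf_jf_j$ is upper semicontinuous, hence Borel, and $\int f\,d\mu=\inf_j\int f_j\,d\mu$.
\end{lemma}

\begin{proof}
For each $t$ the set $\{f\ge t\}=\bigcap_j\{f_j\ge t\}$ is closed, which is upper semicontinuity. Fix $n\ge1$. For each $t$, regularity gives an open $V\supseteq\{f\ge t\}$ with $\mu(V)\le\mu(f\ge t)+1/n$, and compactness and directedness give $j$ with $\{f_j\ge t\}\subseteq V$. By directedness one $j$ works for all $t\in\{1/n,2/n,\dots,1\}$. Every $g$ with values in $[0,1]$ satisfies $\frac1n\sum_{l=1}^n\mathbf 1_{\{g\ge l/n\}}\le g\le\frac1n+\frac1n\sum_{l=1}^n\mathbf 1_{\{g\ge l/n\}}$. Hence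
\[
\int f_j\,d\mu\le\frac1n+\frac1n\sum_{l=1}^n\mu(f_j\ge l/n)\le\frac2n+\frac1n\sum_{l=1}^n\mu(f\ge l/n)\le\frac2n+\int f\,d\mu .
\]
The reverse inequality follows from $f\le f_j$.
\end{proof}

The proof uses that the level sets $\{f_j\ge t\}$ are closed. The functions $F_\mu^{\chi_j}$ in \eqref{eq:swap} are only known to be Borel, and for functions of this kind the analogous interchange fails, even in an NIP theory. The next example uses an invariant type in one variable $v$ and formulas with parameters in $M$; the functions $F$ are defined as before.

\begin{example}\label{ex:fail}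
Let $T$ be the theory of real closed fields and $M=\mathbb R$. Definable subsets of the line are finite unions of points and intervals, so a global type in one variable is determined by its cut. Let $\lambda$ be the Keisler measure over $\mathbb R$ given by the Lebesgue measure of $D(\mathbb R)\cap[0,1]$. Let $p(v)$ be the global type saying that $v$ lies below all positive reals and above all positive infinitesimals of $\mathfrak C$. It is $\mathbb R$-invariant, since $\mathrm{Aut}(\mathfrak C/\mathbb R)$ preserves the set of infinitesimals. For finite $s\subset[0,1]$ let $\psi_s(x;v)=\bigwedge_{t\in s}|x-t|>v$; the functions $F_p^{\psi_s}$ decrease as $s$ grows. For $a\in\mathfrak C$ with $0\le a\le1$, we have $\psi_s(a;v)\in p$ iff no $|a-t|$ with $t\in s$ is zero or infinitesimal, that is, iff the standard part of $a$ is not in $s$. So $F_p^{\psi_s}$ vanishes exactly on $\bigcup_{t\in s}\bigcap_n[\,|x-t|<1/n\,]$, which has $\lambda$-measure at most $2|s|/n$ for every $n$. Thus $\int F_p^{\psi_s}\,d\lambda=1$ for each $s$, while $\inf_sF_p^{\psi_s}=0$ on the set $[0\le x\le1]$ of full measure.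
\end{example}

\subsection*{The idea}
Look again at \eqref{eq:typecase}. The equation $\rho=(h_a)_*\mu$ writes $\rho$ as an average of the Dirac measures at $h_a(r)$, taken over $\mu$ rather than over $\lambda$, and the kernel $r\mapsto h_a(r)$ is \emph{continuous}. The price was a choice: we realized the type $q$ by a tuple $a$. For a measure $\lambda$, the substitute for a realization is a smooth extension $\hat\lambda$, which exists in NIP theories. It yields measures $\lambda_r$ on $S_x(M)$, depending continuously on $r\in Y$, with $\rho=\int\lambda_r\,d\mu(r)$ on clopen sets; Lemma~\ref{lem:tau} then carries this to all Borel sets. The single definable set $\varphi(a;\bar y)$ in \eqref{eq:typecase} is replaced, up to $\varepsilon$, by a finite partition $\psi_i(d;\bar y)$, and on each piece Definition~\ref{def:conv} applies as it stands.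

\section{Smooth extensions and sandwiches}\label{sec:smooth}

A Keisler measure over a model $N^*$ is \emph{smooth} if it has a unique extension to every elementary extension of $N^*$. We use two facts.
\begin{itemize}
\item[(A)] (Keisler \cite{Keisler}; see also \cite[Ch.~7]{Simon}.) If $T$ is NIP and $\lambda$ is a Keisler measure over $M$ in finitely many variables $x$, then there are $N^*\succ M$ and a smooth Keisler measure $\lambda^*$ over $N^*$ extending $\lambda$.
\item[(B)] (\L o\'s--Marczewski.) Let $\lambda$ be a finitely additive probability measure on a subalgebra $B_0$ of a Boolean algebra $B$, and let $X\in B$. For every $t$ between $\sup\{\lambda(\theta):\theta\in B_0,\ \theta\le X\}$ and $\inf\{\lambda(\theta):\theta\in B_0,\ \theta\ge X\}$ there is an extension of $\lambda$ to $B$ with value $t$ at $X$. In particular, Keisler measures extend to every elementary extension.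
\end{itemize}
By (B), smoothness means that every set definable with outside parameters is squeezed between two $N^*$-definable sets of nearly equal measure. We need this uniformly in the parameters, and over a small model inside $\mathfrak C$.

\begin{definition}\label{def:sandwich}
Let $N$ be a model, $\eta$ a Keisler measure in $x$ over a model containing $N$, $\varphi(x;\bar y)$ an $\mathcal L$-formula and $\varepsilon>0$. An \emph{$\varepsilon$-sandwich for $\varphi$ over $N$} with respect to $\eta$ consists of a finite tuple $d$ from $N$, $\mathcal L$-formulas $\psi_1(z;\bar y),\dots,\psi_k(z;\bar y)$ and $\mathcal L(N)$-formulas $\theta_i^-(x),\theta_i^+(x)$ $(1\le i\le k)$ such that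
\begin{itemize}
\item[(S1)] the formulas $\psi_i(d;\bar y)$ partition the $\bar y$-space;
\item[(S2)] $\theta_i^-\vdash\theta_i^+$ and $\eta(\theta_i^+)-\eta(\theta_i^-)<\varepsilon$;
\item[(S3)] if $\models\psi_i(d;\bar b)$, then $\theta_i^-(x)\vdash\varphi(x;\bar b)\vdash\theta_i^+(x)$.
\end{itemize}
\end{definition}

\begin{example}\label{ex:sandwich}
(a) Let $\eta$ be the Dirac measure at $a\in N$. Take $d=a$, $\psi_1=\varphi(a;\bar y)$ with $\theta_1^-=(x=a)$, $\theta_1^+=(x=x)$, and $\psi_2=\neg\varphi(a;\bar y)$ with $\theta_2^-=(x\ne x)$, $\theta_2^+=(x\ne a)$. Both gaps in (S2) are $0$.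

(b) Let $\eta$ extend the measure $\lambda$ of Example~\ref{ex:fail} and let $\varphi$ be $x<y_0$. For $1\le i\le k$ take the piece $\frac{i-1}k<y_0\le\frac ik$ with $\theta^-=(x\le\frac{i-1}k)$, $\theta^+=(x\le\frac ik)$; add the piece $y_0\le0$ with $\theta^-=(x\ne x)$, $\theta^+=(x\le0)$, and the piece $y_0>1$ with $\theta^-=(x\le1)$, $\theta^+=(x=x)$. All gaps are at most $1/k$. The same data work for $x\le y_0$, so the values of $\eta$ on all points and intervals are determined, and $\lambda$ is smooth over $\mathbb R$. Example~\ref{ex:fail} thus shows that smoothness of $\lambda$ alone does not justify an interchange like \eqref{eq:swap}.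
\end{example}

\begin{lemma}\label{lem:smooth}
Let $\lambda$ be a Keisler measure over $M$ in $x$. There are a small $N$ with $M\prec N\prec\mathfrak C$ and a global Keisler measure $\hat\lambda$ extending $\lambda$ such that every $\mathcal L$-formula $\varphi(x;\bar y)$ has an $\varepsilon$-sandwich over $N$ with respect to $\hat\lambda$ for every $\varepsilon>0$. Moreover, $\hat\lambda(\varphi(x;\bar b))$ depends only on $\varphi$ and $\mathrm{tp}(\bar b/N)$.
\end{lemma}

\begin{proof}
Take $N^*,\lambda^*$ from (A), and let $\mathfrak C^*\succ N^*$ be $|N^*|^+$-saturated. Fix $\varphi$ and $\varepsilon$, and call a pair $(\theta^-,\theta^+)$ of $\mathcal L(N^*)$-formulas in $x$ \emph{tight} if $\theta^-\vdash\theta^+$ and $\lambda^*(\theta^+)-\lambda^*(\theta^-)<\varepsilon$. Let $\bar b\in\mathfrak C^*$. Apply (B) to the algebra of $\mathfrak C^*$-definable sets, the subalgebra of $N^*$-definable sets, and $X=\varphi(x;\bar b)$. Since $\lambda^*$ has only one extension to $\mathfrak C^*$, the supremum and the infimum in (B) coincide, so there is a tight pair with $\theta^-\vdash\varphi(x;\bar b)\vdash\theta^+$. Hence the formulas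
\[
\forall x\,\big[(\theta^-(x)\to\varphi(x;\bar y))\wedge(\varphi(x;\bar y)\to\theta^+(x))\big],
\]
over all tight pairs, cover the $\bar y$-space of $\mathfrak C^*$. They are formulas over $N^*$ in the finitely many $y_j$ that occur in $\varphi$. By saturation, their negations are not finitely satisfiable, so finitely many of them, $\xi_1,\dots,\xi_k$, already cover. Let $(\theta_i^-,\theta_i^+)$ be the pair that defines $\xi_i$, let $d$ list all parameters of these pairs, and let $\psi_i(d;\bar y)$ be $\xi_i\wedge\bigwedge_{j<i}\neg\xi_j$. This is an $\varepsilon$-sandwich over $N^*$ with respect to $\lambda^*$.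

The model $N^*$ may be too large to fit into $\mathfrak C$. There are at most $|\mathcal L|+|M|+\aleph_0$ pairs $(\varphi,1/n)$, so there is $N\prec N^*$ of at most this size containing $M$ and the tuple $d$ chosen for each pair. By saturation, $N$ embeds elementarily into $\mathfrak C$ over $M$; identify $N$ with its image, and let $\hat\lambda$ be any global extension of $\lambda^*|_N$, which exists by (B). Then $\hat\lambda|_M=\lambda$. Conditions (S1), (S3) and $\theta_i^-\vdash\theta_i^+$ are $\mathcal L(N)$-sentences, so they pass from $\mathfrak C^*$ to $N$ and to $\mathfrak C$, and the inequality in (S2) involves only $\hat\lambda|_N=\lambda^*|_N$. A $1/n$-sandwich is an $\varepsilon$-sandwich when $1/n\le\varepsilon$.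

Finally, if $\bar b\equiv_N\bar b'$, then $\bar b$ and $\bar b'$ satisfy the same $\psi_i(d;\bar y)$, so $\hat\lambda(\varphi(x;\bar b))$ and $\hat\lambda(\varphi(x;\bar b'))$ both lie in $[\hat\lambda(\theta_i^-),\hat\lambda(\theta_i^+)]$ and differ by less than $\varepsilon$, for every $\varepsilon$.
\end{proof}

\section{A continuous disintegration}\label{sec:kernel}

In this section we fix $\nu\in\mathfrak M$ and $c\in\mathfrak C^x$, put $\lambda=(h_c)_*\nu$, and fix $N,\hat\lambda$ as in Lemma~\ref{lem:smooth}. \emph{Sandwich} means sandwich over $N$ with respect to $\hat\lambda$. Recall that $e=\mathrm{tp}(\bar m/\mathfrak C)$.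

The map $h_a$ reads the point $a$ over a copy $\bar n$ of $M$. We read the measure $\hat\lambda$ in the same way. For $r\in Y$ choose $\bar n\models r|_N$ in $\mathfrak C$ and put
\[
\lambda_r(\chi(x;\bar m))=\hat\lambda(\chi(x;\bar n)).
\]
By the last clause of Lemma~\ref{lem:smooth} this does not depend on $\bar n$. Since $\bar n\equiv\bar m$, the assignment $\chi(x;\bar m)\mapsto\chi(x;\bar n)$ is a well-defined embedding of Boolean algebras of definable sets, so $\lambda_r$ is a Keisler measure over $M$, which we regard as a regular Borel measure on $S_x(M)$. The only realization of $e|_N$ is $\bar m$, so $\lambda_e=\hat\lambda|_M=\lambda$. If $\hat\lambda$ is the Dirac measure at $a\in N$, then $\lambda_r$ is the Dirac measure at $h_a(r)$, the kernel of \eqref{eq:typecase}.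

The first lemma estimates the integrals of the Borel functions $F_\omega^\varphi$ against $\lambda_r$ by finite sums. The difficulty is that sandwiches live over $N$, whereas $F_\omega^\varphi$ and $\lambda_r$ live on $S_x(M)$, which moreover stands for the type space over $\bar n$. So we pull the integral back to a type space over a model containing both $N$ and $\bar n$, where the estimate holds pointwise.

\begin{lemma}[Sandwich estimate]\label{lem:estimate}
Let $\omega\in\mathfrak M^{\mathrm{inv}}$, $r\in Y$, and let $d,\psi_i,\theta_i^\pm$ be an $\varepsilon$-sandwich for $\varphi(x;\bar y)$. Then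
\begin{equation}\label{eq:est}
\sum_iF_\omega^{\psi_i}(h_d(r))\,\hat\lambda(\theta_i^-)\ \le\ \int F_\omega^\varphi\,d\lambda_r\ \le\ \sum_iF_\omega^{\psi_i}(h_d(r))\,\hat\lambda(\theta_i^+).
\end{equation}
In particular, for $r=e$,
\begin{equation}\label{eq:este}
\sum_i\omega(\psi_i(d;\bar y))\,\hat\lambda(\theta_i^-)\ \le\ (\omega\ast\nu)(\varphi(c;\bar y))\ \le\ \sum_i\omega(\psi_i(d;\bar y))\,\hat\lambda(\theta_i^+).
\end{equation}
In both lines the two bounds differ by at most $\varepsilon$.
\end{lemma}

\begin{proof}
Let $\bar n\models r|_N$ and $\sigma\in\mathrm{Aut}(\mathfrak C)$ with $\sigma(\bar n)=\bar m$. Let $\omega^\sigma$ be the global Keisler measure $D\mapsto\omega(\sigma(D))$, and put $w_i=\omega^\sigma(\psi_i(d;\bar y))$. Since $d\in N$, equation \eqref{eq:h} with $A=N$ gives $w_i=F_\omega^{\psi_i}(h_d(r))$, and $\sum_iw_i=1$ by (S1).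

Let $N_1\prec\mathfrak C$ be small with $N\cup\bar n\subseteq N_1$. Define $g\colon S_x(N_1)\to S_x(M)$ by $g(\mathrm{tp}(a/N_1))=\mathrm{tp}(\sigma(a)/M)$. Since $\models\chi(\sigma(a);\bar m)$ iff $\models\chi(a;\bar n)$, we have $\chi(x;\bar m)\in g(s)$ iff $\chi(x;\bar n)\in s$. So $g$ is well defined and continuous, and $g_*(\hat\lambda|_{N_1})$ agrees with $\lambda_r$ on clopen sets, hence everywhere by (M1) and (M2). For $a\models s$,
\[
F_\omega^\varphi(g(s))=\omega(\varphi(\sigma(a);\bar y))=\omega^\sigma(\varphi(a;\bar y))=\sum_i\omega^\sigma\big(\varphi(a;\bar y)\wedge\psi_i(d;\bar y)\big).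
\]
The $i$-th term lies in $[0,w_i]$. By (S3), if $\models\theta_i^-(a)$, then $\psi_i(d;\bar y)\vdash\varphi(a;\bar y)$ and the term equals $w_i$; if $\models\neg\theta_i^+(a)$, then $\psi_i(d;\bar y)\vdash\neg\varphi(a;\bar y)$ and the term equals $0$. Therefore, on $S_x(N_1)$,
\[
\sum_iw_i\mathbf 1_{[\theta_i^-]}\le F_\omega^\varphi\circ g\le\sum_iw_i\mathbf 1_{[\theta_i^+]}.
\]
Integrating against $\hat\lambda|_{N_1}$ and using (M2) gives \eqref{eq:est}. By (S2) the bounds differ by at most $\varepsilon\sum_iw_i=\varepsilon$. For $r=e$ we have $h_d(e)=\mathrm{tp}(d/M)$, so $F_\omega^{\psi_i}(h_d(e))=\omega(\psi_i(d;\bar y))$, and $\int F_\omega^\varphi\,d\lambda_e=\int F_\omega^\varphi\,d\lambda=(\omega\ast\nu)(\varphi(c;\bar y))$.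
\end{proof}

Next we show that the kernel is continuous and computes $\mu\ast\nu$. This is the exchange of the order of integration: an integral of $F_\mu^\chi$ over $\lambda$ becomes an integral of a continuous function over $\mu$.

\begin{lemma}[Continuity of the kernel]\label{lem:cont}
For every $\mathcal L$-formula $\chi(x;\bar y)$ the function $G_\chi(r)=\lambda_r(\chi(x;\bar m))$ is continuous on $Y$, and for every $\mu\in\mathfrak M^{\mathrm{inv}}$,
\[
(\mu\ast\nu)(\chi(c;\bar y))=\int G_\chi\,d\mu .
\]
\end{lemma}

\begin{proof}
Take an $\varepsilon$-sandwich for $\chi$. If $\psi_i(d;\bar y)\in r$ and $\bar n\models r|_N$, then $\models\psi_i(d;\bar n)$, so (S3) gives $\hat\lambda(\theta_i^-)\le\hat\lambda(\chi(x;\bar n))\le\hat\lambda(\theta_i^+)$. That is,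
\[
\sum_i\hat\lambda(\theta_i^-)\,\mathbf 1_{[\psi_i(d;\bar y)]}\le G_\chi\le\sum_i\hat\lambda(\theta_i^+)\,\mathbf 1_{[\psi_i(d;\bar y)]}.
\]
The outer functions are continuous and differ by less than $\varepsilon$ everywhere, so $G_\chi$ is a uniform limit of continuous functions. Integrating over $\mu$ places $\int G_\chi\,d\mu$ between the two bounds of \eqref{eq:este} for $\omega=\mu$ and the formula $\chi$. The number $(\mu\ast\nu)(\chi(c;\bar y))$ lies in the same interval, of length at most $\varepsilon$. Let $\varepsilon\to0$.
\end{proof}

Now the step that was blocked in Section~\ref{sec:difficulty} goes through.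

\begin{proposition}[Disintegration]\label{prop:disint}
Let $\mu\in\mathfrak M^{\mathrm{inv}}$ and $\rho=(h_c)_*(\mu\ast\nu)$. For every bounded Borel $f\colon S_x(M)\to\mathbb R$ the function $r\mapsto\int f\,d\lambda_r$ is Borel, and
\[
\int f\,d\rho=\int\Big(\int f\,d\lambda_r\Big)d\mu(r).
\]
\end{proposition}

\begin{proof}
Let $\mathcal D$ be the family of Borel sets $D\subseteq S_x(M)$ such that $r\mapsto\lambda_r(D)$ is Borel and $\rho(D)=\int\lambda_r(D)\,d\mu(r)$.

\emph{Clopen sets.} For $U=[\chi(x;\bar m)]$ we have $\rho(U)=(\mu\ast\nu)(\chi(c;\bar y))$ and $\lambda_r(U)=G_\chi(r)$. By Lemma~\ref{lem:cont}, $U\in\mathcal D$ and $r\mapsto\lambda_r(U)$ is continuous.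

\emph{Closed sets.} Let $K$ be closed and let $U$ range over the clopen sets containing $K$. These are closed under finite intersections, so the continuous functions $r\mapsto\lambda_r(U)$ form a downward directed family. By (M1) its infimum is $r\mapsto\lambda_r(K)$, and $\rho(K)=\inf_U\rho(U)$ because $\rho$ is regular by (M2). By Lemma~\ref{lem:tau}, $r\mapsto\lambda_r(K)$ is Borel and
\[
\int\lambda_r(K)\,d\mu(r)=\inf_U\int\lambda_r(U)\,d\mu(r)=\inf_U\rho(U)=\rho(K).
\]

\emph{Borel sets and functions.} The family $\mathcal D$ is closed under complements, since all measures involved are probability measures, and under countable disjoint unions, by monotone convergence. It contains the closed sets, which are closed under finite intersections and generate the Borel $\sigma$-algebra. By (M3), $\mathcal D$ contains all Borel sets. The claim follows for simple functions by linearity. If simple functions $f_n$ converge uniformly to $f$, then $\int f_n\,d\lambda_r\to\int f\,d\lambda_r$ uniformly in $r$, which gives the claim for $f$.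
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Proposition~\ref{prop:disint} expresses the right-hand side of (1) through the numbers $\int F_\kappa^\varphi\,d\lambda_r$. What remains is to recognize their $\mu$-average as the left-hand side. Lemma~\ref{lem:estimate} does this: it replaces each of them by a finite combination of the numbers $F_\kappa^{\psi_i}(h_d(r))$, whose $\mu$-averages are values of $\kappa\ast\mu$ by definition.

\begin{proof}[Proof of (1)]
Both sides are defined by Lemma~\ref{lem:welldef}: $\kappa\ast\mu\in\mathfrak M^{\mathrm{inv}}$ and $\mu\ast\nu\in\mathfrak M$. Fix $\varphi(x;\bar y)$ and $c\in\mathfrak C^x$, form $\lambda,N,\hat\lambda,\lambda_r$ as in Section~\ref{sec:kernel}, let $\varepsilon>0$, and take an $\varepsilon$-sandwich $d,\psi_i,\theta_i^\pm$ for $\varphi$. Put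
\[
A^\pm=\sum_i(\kappa\ast\mu)(\psi_i(d;\bar y))\,\hat\lambda(\theta_i^\pm).
\]

\emph{Left side.} Estimate \eqref{eq:este} with $\omega=\kappa\ast\mu$ says that $((\kappa\ast\mu)\ast\nu)(\varphi(c;\bar y))\in[A^-,A^+]$ and $A^+-A^-\le\varepsilon$.

\emph{Right side.} By Definition~\ref{def:conv} and Proposition~\ref{prop:disint} with $f=F_\kappa^\varphi$,
\[
(\kappa\ast(\mu\ast\nu))(\varphi(c;\bar y))=\int F_\kappa^\varphi\,d(h_c)_*(\mu\ast\nu)=\int\Big(\int F_\kappa^\varphi\,d\lambda_r\Big)d\mu(r).
\]
For each $r$, estimate \eqref{eq:est} with $\omega=\kappa$ bounds the inner integral by the sums $\sum_iF_\kappa^{\psi_i}(h_d(r))\,\hat\lambda(\theta_i^\pm)$. The functions $F_\kappa^{\psi_i}\circ h_d$ are Borel, and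
\[
\int F_\kappa^{\psi_i}(h_d(r))\,d\mu(r)=(\kappa\ast\mu)(\psi_i(d;\bar y))
\]
by Definition~\ref{def:conv}. Integrating the bounds over $\mu$ places the right side in $[A^-,A^+]$ as well.

The two sides differ by at most $\varepsilon$ for every $\varepsilon>0$, so they agree on $\varphi(c;\bar y)$, and $\varphi$, $c$ were arbitrary.
\end{proof}

\begin{proof}[Proof of (2)]
\emph{Continuity.} Fix $\nu$, $\chi(x;\bar y)$ and $c$. The data $N,\hat\lambda$ and the function $G_\chi$ of Lemma~\ref{lem:cont} depend on $\nu,c,\chi$ but not on $\mu$. Since $G_\chi$ is a uniform limit of finite combinations of indicators of clopen sets, $\mu\mapsto\int G_\chi\,d\mu=(\mu\ast\nu)(\chi(c;\bar y))$ is a uniform limit of finite combinations of the continuous maps $\mu\mapsto\mu(\psi_i(d;\bar y))$. So it is continuous for each formula, which is the continuity of $\mu\mapsto\mu\ast\nu$.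

\emph{Compact semigroup.} The conditions that define $\mathfrak M^{\mathrm{inv}}$ (finite additivity, value $1$ on $\mathrm{tp}(\bar m/\emptyset)$, invariance) are equations between values on finitely many definable sets. So $\mathfrak M^{\mathrm{inv}}$ is a closed subset of a power of $[0,1]$, hence compact. It is closed under $\ast$ by Lemma~\ref{lem:welldef}, and $\ast$ is associative by (1).

\emph{Affinity.} For $t\in[0,1]$ we have $F^\varphi_{t\mu+(1-t)\mu'}=tF^\varphi_\mu+(1-t)F^\varphi_{\mu'}$, and the integral $\int F_\mu^\varphi\circ h_c\,d\nu$ is affine in $\nu$.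

\emph{Identity.} The type $e$ is invariant, since automorphisms over $M$ fix $\bar m$. For $a\models q$ we have $F_e^\varphi(q)=1$ iff $\models\varphi(a;\bar m)$, so $F_e^\varphi$ is the indicator of $[\varphi(x;\bar m)]$ and
\[
(e\ast\nu)(\varphi(c;\bar y))=\nu\big(h_c^{-1}[\varphi(x;\bar m)]\big)=\nu(\varphi(c;\bar y)).
\]
Also $h_c(e)=\mathrm{tp}(c/M)$, so $(\mu\ast e)(\varphi(c;\bar y))=F_\mu^\varphi(\mathrm{tp}(c/M))=\mu(\varphi(c;\bar y))$.
\end{proof}

\begin{remark}[Where the hypotheses are used]
NIP enters twice: it makes the functions $F_\omega^\varphi$ Borel, so that the product is defined, and it gives the smooth extension in (A). Fact (A) is applied to $(h_c)_*\nu$, a measure in finitely many variables, and never to a measure in $\bar y$. The measure $\nu$ enters only through $(h_c)_*\nu$, which is an arbitrary Keisler measure over $M$ as far as the proof is concerned; this is why $\nu$ need not be invariant. Invariance of $\kappa$ and $\mu$ makes $F_\kappa$, $F_\mu$ and $F_{\kappa\ast\mu}$, and hence the two iterated products, defined. It cannot be dropped from the definition: for $\mu=\mathrm{tp}(\bar n/\mathfrak C)$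 with $\bar n\equiv\bar m$ in $\mathfrak C$ and $n_0\notin M$, the value $\mu(a=y_0)$ is $1$ for $a=n_0$ and $0$ for the other realizations of $\mathrm{tp}(n_0/M)$, which exist because $M$ is a model. Smallness of $M$ and $\mathcal L$ keeps $N$ and $N_1$ small, so that all realizations and automorphisms are found in $\mathfrak C$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{GHK}
Kyle Gannon, Daniel Max Hoffmann, Krzysztof Krupi\'nski,
\emph{Convolution semigroups for automorphism dynamics},
arXiv:2507.23503 (2025).

\bibitem{Keisler}
Keisler,
\emph{Measures and forking},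
Annals of Pure and Applied Logic, 1987.

\bibitem{Simon}
Simon,
\emph{A Guide to NIP Theories}.

\end{thebibliography}
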